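\title{The log canonical compactification of the space of $n$ lines in the plane maps to the Chow quotient}

\begin{abstract}
Let $X(3,n)$, $n\ge5$, be the moduli space of $n$ ordered lines in general position in $\mathbb P^2$, in characteristic $0$. We take as given that $X(3,n)$ is of log general type and embeds in its log canonical model $\overline X_{lc}(3,n)$. We show that the identity of $X(3,n)$ extends to a morphism from $\overline X_{lc}(3,n)$ to the normalized Chow quotient $\overline X(3,n)$ of the Grassmannian $G(3,n)$ by the torus, and hence to every GIT quotient that compactifies $X(3,n)$. There are two ingredients. First, a morphism from a smooth affine variety to a product of curves other than $\mathbb P^1$, $\mathbb A^1$, $\mathbb G_m$ extends to the log canonical model; this applies to cross-ratios. Second, the cross-ratios determine a point of the Chow quotient up to finitely many choices. We also show that $\overline X(3,n)$ is the normalization of the closure of the image of the cross-ratio map, and we describe the open set over which the two compactifications agree.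
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $0$, varieties are irreducible and reduced, and $n\ge5$.

\subsection{Configurations and the Grassmannian}
The group $\operatorname{PGL}_3$ acts freely on the space of ordered $n$-tuples of lines in $\mathbb P^2$ in linear general position; let $X=X(3,n)$ be the quotient. A line is a point of the dual plane, and we always speak of $n$ points, any three of which span the plane. Choose vectors $v_1,\dots,v_n\in k^3$ that represent the points and write them as the columns of a $3\times n$ matrix. Matrices of rank $3$ modulo $\operatorname{GL}_3$ form the Grassmannian $G(3,n)$. The minors $p_{abc}=\det(v_a,v_b,v_c)$ give the Pl\"ucker embedding $G(3,n)\subset\mathbb P^N$, $N=\binom n3-1$, with coordinates $p_I$ indexed by the $3$-element subsets $I\subset\{1,\dots,n\}$. The torus $H=\mathbb G_m^n/\mathbb G_m$ acts on $G(3,n)$ by rescaling the columns, and the Gelfand--MacPherson correspondence identifies $X$ with $G^\circ/H$, where $G^\circ\subset G(3,n)$ is the locus on which all $p_I$ are nonzero.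

Each $H$-orbit in $G^\circ$ contains exactly one point represented by a matrix
\begin{equation}\label{eq:normal}
\begin{pmatrix}1&0&0&1&a_5&\cdots&a_n\\0&1&0&1&b_5&\cdots&b_n\\0&0&1&1&1&\cdots&1\end{pmatrix}.
\end{equation}
Indeed, represent a point of $G^\circ$ with $v_i=e_i$ for $i\le3$ and $v_j=(c_{1j},c_{2j},c_{3j})$ for $j\ge4$; each $c_{ij}$ is, up to sign, a ratio of Pl\"ucker coordinates. An element $\xi\in H$ with $\xi_4=1$ replaces $c_{ij}$ by $\xi_jc_{ij}/\xi_i$, so the form \eqref{eq:normal} is reached exactly when $\xi_i=c_{i4}$ for $i\le3$ and $\xi_j=c_{34}/c_{3j}$ for $j>4$. Thus $G^\circ\cong H\times X$, the matrix \eqref{eq:normal} defines a section $\sigma:X\to G^\circ$, and $X$ is the complement of a hypersurface in $\mathbb A^{2(n-4)}$. In particular $X$ is smooth and affine of dimension $2(n-4)$.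

\subsection{Three ways to compactify}
A \emph{GIT quotient} means, in this paper, a quotient $Z=G(3,n)/\!/_{\mathcal L}H$ for an $H$-linearized ample line bundle $\mathcal L$ such that $Z$ contains $X$ as a dense open subset.

Kapranov's \emph{Chow quotient} is the closure, in the Chow variety of $(n-1)$-dimensional cycles on $G(3,n)$, of the set of orbit closures $\overline{Hx}$ with $x\in G^\circ$. Let $\overline X=\overline X(3,n)$ be its normalization; it is a projective compactification of $X$. A point of the Chow quotient records the whole limit of a family of orbits, which in general has several components. It is known that $\overline X$ maps to all GIT quotients: for each $Z$ there is a morphism $\overline X\to Z$ that restricts to the identity on $X$. This is the only property of GIT quotients that we use.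

The third compactification does not refer to $H$. An \emph{snc compactification} of a smooth variety $X$ is a pair $(Y,B)$, where $Y\supset X$ is smooth and projective and $B=Y\setminus X$ is a reduced divisor with simple normal crossings. The \emph{log canonical ring}
\[
R(X)=\bigoplus_{m\ge0}H^0\bigl(Y,m(K_Y+B)\bigr)
\]
does not depend on $(Y,B)$ (Section~\ref{sec:tools}). Put $X_{lc}=\operatorname{Proj}R(X)$; the sections define the \emph{log canonical map} $Y\dashrightarrow X_{lc}$. For $X=X(3,n)$ we write $\overline X_{lc}(3,n)$ for $X_{lc}$ and take the following facts as given:
\begin{itemize}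
\item[(i)] $K_Y+B$ is big;
\item[(ii)] $R(X)$ is finitely generated;
\item[(iii)] the log canonical map restricts to an open embedding on $X$.
\end{itemize}
So $\overline X_{lc}(3,n)$ is a compactification that depends only on the abstract variety $X$. Fact (ii) will not be used, since it is proved along the way.

The following question is posed in \cite{KT}. \emph{Does $\overline X_{lc}(3,n)$, like $\overline X(3,n)$, map to all GIT quotients? That is, for each $n\ge5$ and each GIT quotient $Z$, is there a morphism $\overline X_{lc}(3,n)\to Z$ that restricts to the identity on $X$?}

\subsection{Results}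
The answer is yes.

\begin{theorem}\label{thm:main}
For all $n\ge5$ there is a morphism $\rho:\overline X_{lc}(3,n)\to\overline X(3,n)$ that restricts to the identity on $X$. Consequently, for every GIT quotient $Z$ there is a morphism $\overline X_{lc}(3,n)\to Z$ that restricts to the identity on $X$.
\end{theorem}

This is not formal. One can choose $Y$ so that it maps to $\overline X$, but the log canonical map $Y\dashrightarrow\overline X_{lc}(3,n)$ may contract curves and divisors in the boundary, and nothing in its definition says that the map to $\overline X$ is constant on them. The log canonical model does not dominate every compactification: it does not map to its own blow-up at a boundary point. What singles out $\overline X$ is that it is controlled by functions on $X$ that omit three values.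

Let $\mathcal A$ be the set of ordered $5$-tuples $\alpha=(a;b,c,d,e)$ of distinct indices, and put
\begin{equation}\label{eq:lambda}
\lambda_\alpha=\frac{p_{abc}\,p_{ade}}{p_{abd}\,p_{ace}},\qquad\text{so that}\qquad 1-\lambda_\alpha=\frac{p_{abe}\,p_{acd}}{p_{abd}\,p_{ace}}
\end{equation}
by the three-term Pl\"ucker relation $p_{abc}p_{ade}-p_{abd}p_{ace}+p_{abe}p_{acd}=0$. Geometrically, $\lambda_\alpha$ is the cross-ratio of the four lines that join the point $a$ to the points $b,c,d,e$. The numerator and the denominator of $\lambda_\alpha$ are both multiplied by $\xi_a^2\xi_b\xi_c\xi_d\xi_e$ under $\xi\in H$, so the $\lambda_\alpha$ define a morphism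
\[
\lambda=(\lambda_\alpha):X\to(\mathbb P^1\setminus\{0,1,\infty\})^{\mathcal A}\subset\Pi:=(\mathbb P^1)^{\mathcal A}.
\]
The first half of the proof is a general extension theorem, which shows that $\lambda$ extends to $\overline X_{lc}(3,n)$.

\begin{theorem}\label{thm:extend}
Let $X$ be a smooth affine variety with an snc compactification $(Y,B)$ such that $K_Y+B$ is big and the log canonical map $Y\dashrightarrow X_{lc}$ restricts to an open embedding on $X$. Let $C_i^\circ=C_i\setminus D_i$ $(i=1,\dots,s)$ be smooth curves, with $C_i$ smooth projective and $D_i$ finite, none of them isomorphic to $\mathbb P^1$, $\mathbb A^1$ or $\mathbb G_m$. Then every morphism $\varphi:X\to\prod C_i^\circ$ extends to a morphism $X_{lc}\to\prod C_i$.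
\end{theorem}

Finite generation of $R(X)$ is not assumed in Theorem~\ref{thm:extend}. The proof establishes it before the hypothesis on the log canonical map is used.

The second half of the proof (Proposition~\ref{prop:finite}) shows that a limit of the cross-ratios determines the limit of the orbits up to finitely many choices. Two complements are not needed for Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:chow}
The map $\lambda$ extends to a finite morphism $\overline X(3,n)\to\Pi$, and $\overline X(3,n)$ is the normalization of the closure of $\lambda(X)$ in $\Pi$.
\end{theorem}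

\begin{theorem}\label{thm:iso}
Let $\overline B$ be the reduced sum of the boundary divisors of $\overline X=\overline X(3,n)$, and let $U\subset\overline X$ be open. Then $\rho:\overline X_{lc}(3,n)\to\overline X$ is an isomorphism over $U$ if and only if $K_{\overline X}+\overline B$ is $\mathbb Q$-Cartier on $U$ and $(U,\overline B|_U)$ is log canonical.
\end{theorem}

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:small} works out $n=5$, proves the simplest case of Theorem~\ref{thm:extend} by hand, and shows what fails without its hypotheses. Theorem~\ref{thm:extend} is proved in Section~\ref{sec:extend}, Theorem~\ref{thm:main} in Sections~\ref{sec:limits} and~\ref{sec:main}, and the complements in Sections~\ref{sec:chow} and~\ref{sec:iso}.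

\section{Tools from birational geometry}\label{sec:tools}

On birational varieties we take the canonical divisors of one fixed rational top form, so that the formulas below are equalities of divisors. A \emph{pair} $(W,\Theta)$ consists of a normal variety $W$ and an effective $\mathbb Q$-divisor $\Theta$ such that $K_W+\Theta$ is $\mathbb Q$-Cartier. For a proper birational morphism $q:V\to W$ from a normal variety write $K_V=q^*(K_W+\Theta)+\sum_E a(E;W,\Theta)E$, the sum over all prime divisors of $V$. If $E$ is not $q$-exceptional, the \emph{discrepancy} $a(E;W,\Theta)$ is minus the coefficient of $\Theta$ along $q(E)$. The pair is \emph{klt} if all discrepancies on all $V$ are $>-1$, and \emph{log canonical} if they are $\ge-1$. For a birational map $g:Y\dashrightarrow W$ we say that \emph{$g^{-1}$ contracts no divisor} if every prime divisor of $W$ is the strict transform of a prime divisor of $Y$; then $g$ is an isomorphism between neighborhoods of their generic points, and $g_*$ discards the prime divisors of $Y$ that have no counterpart on $W$. A \emph{common resolution} is a smooth variety $V$ with projective birational morphisms $p:V\to Y$ and $q:V\to W$ such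 that $q=g\circ p$.

For a projective morphism $f:Y\to U$, a $\mathbb Q$-Cartier divisor is \emph{nef over $U$} if it is nonnegative on the curves contracted by $f$, \emph{ample over $U$} (or $f$-ample) if it is ample on the fibers, and \emph{big over $U$} if it is $\mathbb Q$-linearly equivalent to the sum of an $f$-ample and an effective divisor. A big divisor on a projective variety is $\mathbb Q$-linearly equivalent to an ample plus an effective divisor, so it is big over any $U$. We use the following facts.
\begin{itemize}
\item[(F1)] If $Y$ is smooth and $\Delta\ge0$ has snc support with coefficients $<1$ (resp.\ $\le1$), then $(Y,\Delta)$ is klt (resp.\ log canonical).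
\item[(F2)] On a common resolution of pairs $(Y,\Delta)$ and $(W,\Theta)$, the coefficient of $E$ in $F=p^*(K_Y+\Delta)-q^*(K_W+\Theta)$ is $a(E;W,\Theta)-a(E;Y,\Delta)$. The divisors $F$ on different common resolutions correspond under pull-back and push-forward, so the property ``$F\ge0$ and $F$ is $q$-exceptional'' does not depend on $V$. If $F\ge0$ and $(Y,\Delta)$ is klt (resp.\ log canonical), so is $(W,\Theta)$.
\item[(F3)] If $q:V\to W$ is proper birational, $V$ and $W$ are normal, $M$ is Cartier on $W$ and $F\ge0$ is a $q$-exceptional divisor, then $q_*\mathcal O_V(q^*M+F)=\mathcal O_W(M)$: for a rational function $\psi$, push $\operatorname{div}\psi+q^*M+F\ge0$ forward, or pull $\operatorname{div}\psi+M\ge0$ back.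
\item[(F4)] \emph{Negativity lemma} \cite[3.39]{KM}. If $p:V\to Y$ is a proper birational morphism of normal varieties, $F$ is $\mathbb Q$-Cartier, $-F$ is nef over $Y$ and $p_*F\ge0$, then $F\ge0$.
\item[(F5)] \emph{Cone theorem} \cite[Thm.~3.7]{KM}. For a projective klt pair $(W,\Theta)$, the closed cone of curves is $\overline{NE}(W)_{K_W+\Theta\ge0}+\sum_j\mathbb R_{\ge0}[\Gamma_j]$ with rational curves $\Gamma_j$ on which $K_W+\Theta$ is negative. Hence $K_W+\Theta$ is nef if it is nonnegative on all rational curves.
\item[(F6)] \emph{Relative base-point-free theorem} \cite{KM}. If $(Y',\Delta')$ is klt and projective over $U$, and $D$ is a Cartier divisor, nef over $U$, such that $aD-(K_{Y'}+\Delta')$ is nef and big over $U$ for some $a>0$, then $\mathcal O(mD)$ is generated by its sections over $U$ for $m\gg0$.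
\item[(F7)] \cite[Prop.~5.20(4)]{KM}. If $\mu:W'\to W$ is a finite dominant morphism of normal varieties and $K_{W'}+\Theta'=\mu^*(K_W+\Theta)$, then $(W',\Theta')$ is klt when $(W,\Theta)$ is.
\item[(F8)] \cite[Thm.~1.2]{BCHM}. If $(Y,\Delta)$ is klt, $Y\to U$ is a projective morphism of normal quasi-projective varieties over $\mathbb C$ and $K_Y+\Delta$ is big over $U$, then $(Y,\Delta)$ has a log terminal model over $U$. This provides a pair $(Y',\Delta')$, projective over $U$, and a birational map $\phi:Y\dashrightarrow Y'$ over $U$ such that $\phi^{-1}$ contracts no divisor, $\Delta'=\phi_*\Delta$, $K_{Y'}+\Delta'$ is nef over $U$, and $a(E;Y,\Delta)<a(E;Y',\Delta')$ for each prime divisor $E\subset Y$ contracted by $\phi$.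
\item[(F9)] On projective varieties: ample plus nef is ample; if $\mu$ is finite and surjective, $L$ is ample if and only if $\mu^*L$ is; if $L$ is $h$-ample for $h:W\to Q$ and $S$ is ample on $Q$, then $L+bh^*S$ is ample for $b\gg0$.
\item[(F10)] A proper morphism with finite fibers is finite. A finite birational morphism onto a normal variety is an isomorphism, and a birational morphism with finite fibers to a normal variety is an open embedding. An injective morphism of varieties is birational onto the closure of its image (characteristic $0$).
\item[(F11)] If $V^\circ$ is a dense open subset of a variety $V$ of positive dimension and $v\in V$, there are a smooth pointed curve $(T,0)$ and a morphism $T\to V$ with $0\mapsto v$ and $T\setminus0\to V^\circ$: normalize an irreducible curve through $v$ that meets $V^\circ$, and shrink.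
\end{itemize}

If $Y$ and $Y'$ contain $X$ as a dense open subset and $\pi:Y'\to Y$ is the identity on $X$, then $\pi^{-1}(X)=X$, because $X$ is the image of a section of $\pi^{-1}(X)\to X$, hence closed, and it is dense.

\emph{Independence of $(Y,B)$.} By Hironaka's theorems two snc compactifications are dominated by a third, so let $\pi:(Y',B')\to(Y,B)$ be the identity on $X$. Every $\pi$-exceptional prime divisor $E$ is a component of $B'$, so $K_{Y'}+B'=\pi^*(K_Y+B)+\sum_E(a(E;Y,B)+1)E$, and the last sum is effective by (F1). By (F3) the two rings agree. So $R(X)$, $X_{lc}$, the bigness of $K_Y+B$ and the log canonical map on $X$ depend only on $X$.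

\section{Five points, and the idea on a surface}\label{sec:small}

\subsection{The case $n=5$}\label{sub:five}
In \eqref{eq:normal} the first four points $P_1,\dots,P_4$ are the standard frame, and the minors that involve the last column are, up to sign, $1$, $a_5$, $b_5$, $1-a_5$, $1-b_5$, $a_5-b_5$. So $X(3,5)$ is the complement in $\mathbb P^2$ of the six lines $P_iP_j$. Three lines pass through each $P_i$, so this boundary is not snc. Let $Y$ be the blow-up of $P_1,\dots,P_4$, with exceptional curves $E_i$ and $l$ the class of a line. The boundary $B$ consists of the $E_i$ and of six curves of class $l-E_i-E_j$; it is snc, and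
\[
B\sim 6l-3\sum E_i+\sum E_i=6l-2\sum E_i\sim-2K_Y,\qquad K_Y+B\sim-K_Y\sim3l-\sum E_i .
\]
The divisor $-K_Y$ has degree $1$ on each component of $B$, and every other curve meets $B$ because $X$ is affine. By the Nakai--Moishezon criterion $B$, and with it $K_Y+B$, is ample. Hence $\overline X_{lc}(3,5)=Y$.

The cross-ratios extend to $Y$. If $a\le4$, the index $5$ occurs once in the numerator and once in the denominator of $\lambda_\alpha$, so $\lambda_\alpha$ is a constant times the ratio of the equations of two lines through $P_a$. If $a=5$, then $\lambda_\alpha$ is the ratio of the equations of $P_bP_c\cup P_dP_e$ and $P_bP_d\cup P_cP_e$, two conics through all four points. On $Y$ the zeros and the poles of $\lambda_\alpha$ are effective divisors without common component, of class $l-E_a$ in the first case and $2l-\sum E_i$ in the second. These classes have square $0$, so zeros and poles are disjoint and $\lambda_\alpha:Y\to\mathbb P^1$ is a morphism.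

The indeterminacy of the projection from $P_a$ is resolved by $E_a$, and $E_a$ survives on the log canonical model because it meets the rest of the boundary in three points: $(K_Y+B)\cdot E_a=-2+3=1$. This count is the main idea.

\subsection{Surfaces}\label{sub:surface}
Let $(Y,B)$ be an snc compactification of a surface $X$, and let $f:Y\to\mathbb P^1$ be a nonconstant morphism with $f(X)\subset\mathbb P^1\setminus\{0,1,\infty\}$. Assume that $K_Y+B$ is big and that a multiple of it is base point free, so that the log canonical map is a birational morphism $g:Y\to W$ with connected fibers onto a normal surface. We claim that $f$ factors through $g$.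

Let $C$ be a curve contracted by $g$. Then $(K_Y+B)\cdot C=0$, and $C^2<0$ by the Hodge index theorem. Suppose that $f$ is not constant on $C$. Then $C$ meets the fibers of $f$ over $0,1,\infty$, which are unions of components of $B$ different from $C$. If $C\subset B$, adjunction gives $(K_Y+B)\cdot C=2g(C)-2+(B-C)\cdot C\ge-2+3$. If $C\not\subset B$, then $K_Y\cdot C=2p_a(C)-2-C^2\ge-1$ and $B\cdot C\ge3$. In both cases $(K_Y+B)\cdot C>0$, a contradiction. So $f$ is constant on the fibers of $g$. The image of $(g,f):Y\to W\times\mathbb P^1$ is then finite and birational over $W$, hence isomorphic to $W$ by (F10), which proves the claim.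

In higher dimension the log canonical map is only rational, and adjunction on a curve is not available. The substitute for $-2+3>0$ is that $\mathbb P^1$ has a cover of genus $1$ branched only over $0,1,\infty$, and such a cover receives no nonconstant map from a rational curve.

\subsection{What fails without the hypotheses}

\begin{example}[the target $\mathbb G_m$]\label{ex:gm}
Let $B\subset Y=\mathbb P^2$ be the union of four general lines $\{f_i=0\}$ and $X=Y\setminus B$. Then $X$ is affine and $K_Y+B\sim l$ is ample, so $X_{lc}=\mathbb P^2$. The morphism $f_1/f_2:X\to\mathbb G_m\subset\mathbb A^1\subset\mathbb P^1$ does not extend to the point $f_1=f_2=0$. The exceptional curve of the blow-up of this point meets the rest of the boundary twice, and $-2+2=0$.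
\end{example}

\begin{example}[$X$ not affine]\label{ex:cone}
Let $W\subset\mathbb P^3$ be the cone with vertex $v$ over a smooth plane cubic $C$, and let $g:Y\to W$ be the blow-up of $v$; the surface $Y$ is smooth, with exceptional curve $E\cong C$ and $E^2=-3$. Let $B_1,B_2$ be general plane sections, $B=E+B_1+B_2$, and $X=Y\setminus B$. Write $K_Y=g^*K_W+aE$. Adjunction on $E$ gives $(a+1)E^2=0$, so $K_Y+E=g^*K_W$. Since $K_W\sim\mathcal O_W(-1)$, we get $K_Y+B\sim g^*\mathcal O_W(1)$ and $X_{lc}=W\supset X$. The projection $X\to C$ from $v$ does not extend to $v$, since all rulings pass through $v$. Here $B$ supports no effective ample divisor: such a divisor would have negative degree on $E$, which is disjoint from $B_1\cup B_2$.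
\end{example}

\section{Extending maps to products of curves}\label{sec:extend}

We prove Theorem~\ref{thm:extend}; we may assume $\dim X>0$. Put $Q=\prod C_i$ and $Q^\circ=\prod C_i^\circ$. The plan is to reverse the problem. Instead of asking whether $X_{lc}$ maps to $Q$, we construct the log canonical model $W$ \emph{relative to $Q$}, which maps to $Q$ by construction, and show that its relatively ample log canonical divisor is ample. Then $W=X_{lc}$.

\subsection{Covers without rational curves}

\begin{lemma}\label{lem:cover}
There is a finite flat surjective morphism $\gamma:\tilde Q\to Q$, \'etale over $Q^\circ$, such that every morphism $\mathbb P^1\to\tilde Q$ is constant.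
\end{lemma}

\begin{proof}
It suffices to find finite morphisms $\gamma_i:\tilde C_i\to C_i$, \'etale over $C_i^\circ$, from smooth projective curves of genus $\ge1$, and to take their product. If $C_i$ has genus $\ge1$, take the identity. Otherwise $C_i=\mathbb P^1$, and $|D_i|\ge3$ by the hypothesis on $C_i^\circ$; choose the coordinate so that $0,1,\infty\in D_i$. Let $\tilde C_i$ be the Fermat cubic $x^3+y^3=z^3$ and $\gamma_i=(x/z)^3$, a map of degree $9$. Over $u\ne0,1,\infty$ the equations $(x/z)^3=u$, $(y/z)^3=1-u$ have $9$ solutions, so $\gamma_i$ is \'etale there.
\end{proof}

This is the only use of the hypothesis on the curves. For $|D_i|\le2$ and $C_i=\mathbb P^1$ no such cover exists, since the Riemann--Hurwitz formula gives $2g-2<-2\deg+2\deg=0$. Let $\nu=\deg\gamma$.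

\subsection{An ample divisor supported on the boundary}

\begin{lemma}\label{lem:Y}
Let $X$ be a smooth affine variety of positive dimension and $\varphi':X\to Q'$ a morphism to a projective variety. There is an snc compactification $(Y,B)$ of $X$ such that $\varphi'$ extends to a morphism on $Y$ and $B$ is the support of an effective ample divisor $A$.
\end{lemma}

\begin{proof}
Embed $X$ as a closed subvariety of an affine space and let $Y_0$ be its closure in projective space. The hyperplane at infinity cuts out an effective ample Cartier divisor with support $Y_0\setminus X$. By Hironaka's theorems a sequence of blow-ups with centers over the complement of $X$ resolves $Y_0$, eliminates the indeterminacy of $\varphi'$ and makes the boundary snc. It remains to carry the ample divisor through one blow-up $\pi$. Let $D$ be effective, ample and Cartier with support the complement of $X$, let the center of $\pi$ lie in $\operatorname{Supp}D$, and let $E$ be the exceptional Cartier divisor, so that $-E$ is $\pi$-ample. For $m\gg0$ the divisor $m\pi^*D-E$ is ample by (F9). Locally, let $\psi_D$ and $\psi_E$ be equations of $\pi^*D$ and $E$. As $\psi_D$ vanishes on $E$, we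 have $\psi_D^{m_0}=\psi_E\chi$ with $\chi$ regular, for some $m_0$. For $m>m_0$ the equation $\chi\psi_D^{m-m_0}$ of $m\pi^*D-E$ is regular and has the same zero set as $\psi_D$, because $\chi$ divides a power of $\psi_D$.
\end{proof}

From now on $(Y,B)$ is any snc compactification of $X$ with a morphism $f:Y\to Q$ extending $\varphi$ and an effective ample divisor $A$ with support $B$. By Section~\ref{sec:tools} we may work with this $Y$.

\subsection{Perturbing the boundary}
The pair $(Y,B)$ is log canonical but not klt, so (F5)--(F8) do not apply to it. The divisor $A$ lets us lower the coefficients of $B$ without changing the $\mathbb Q$-linear equivalence class; this is where affineness enters. Two more things are needed. The coefficients along $B$ must stay above $1-1/\nu$, so that the boundary remains effective on a cover of degree at most $\nu$ branched along $B$. And the new boundary should contain a small multiple of an ample divisor from $Q$, because the cone theorem gives only nefness, and this term will turn nef into ample.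

Let $|S|$ be a very ample linear system on $Q$, with $S$ a general member. Choose a rational $\varepsilon>0$ such that all coefficients of $\varepsilon A$ lie in $(0,1/\nu)$, a rational $0<\delta<1$ such that $\varepsilon A-\delta f^*S$ is ample, and an integer $j\ge2$ such that $j(\varepsilon A-\delta f^*S)$ is a very ample divisor. Let $A'$ be a general member of its linear system, and put
\[
\Theta=B-\varepsilon A+\tfrac1jA',\qquad\Delta=\Theta+\delta f^*S .
\]
Then $\Delta\sim_{\mathbb Q}B$. By Bertini's theorem, applied on $Y$ and on all intersections of boundary components, first to the base point free system $f^*|S|$ and then to $|A'|$, the divisor $B+f^*S+A'$ is reduced and snc. The coefficients of $\Delta$ are $\delta$, $1/j$, and numbers in $(1-1/\nu,1)$ along the components of $B$. So $\Theta\ge0$, the pair $(Y,\Delta)$ is klt by (F1), and $K_Y+\Delta\sim_{\mathbb Q}K_Y+B$ is big.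

\subsection{The relative model}

\begin{proposition}\label{prop:rel}
There are a normal variety $W$, a projective morphism $h:W\to Q$ and a birational map $g:Y\dashrightarrow W$ with $h\circ g=f$ such that:
\begin{itemize}
\item[(a)] $g^{-1}$ contracts no divisor;
\item[(b)] $L:=K_W+\Delta_W$, where $\Delta_W=g_*\Delta$, is $\mathbb Q$-Cartier and $h$-ample;
\item[(c)] on a common resolution $p:V\to Y$, $q:V\to W$,
\begin{equation}\label{eq:F}
p^*(K_Y+\Delta)=q^*L+F\quad\text{with $F\ge0$ and $F$ $q$-exceptional.}
\end{equation}
\end{itemize}
\end{proposition}

\begin{proof}
\emph{The case $k=\mathbb C$.} Let $Y\to U\to Q$ be the Stein factorization of $f$; then $U$ is normal and finite over $Q$. Let $\phi:Y\dashrightarrow Y'$ be a log terminal model over $U$, as in (F8), and $p:V\to Y$, $q':V\to Y'$ a common resolution. Put $F=p^*(K_Y+\Delta)-q'^*(K_{Y'}+\Delta')$. A curve contracted by $p$ is contracted over $U$, so $-F$ is nef over $Y$. By (F2), the coefficient of $p_*F$ along a prime divisor of $Y$ is positive if $\phi$ contracts it and zero otherwise. So $F\ge0$ by (F4), and $q'_*F=0$ because every prime divisor of $Y'$ comes from $Y$. By (F2) the pair $(Y',\Delta')$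 is klt, and by (F3) $K_{Y'}+\Delta'$ has the same sections as $K_Y+\Delta$, so it is big.

By (F6), applied to a Cartier multiple $D$ of $K_{Y'}+\Delta'$ with $a\gg0$, there is an $m>0$ such that $\mathcal O(m(K_{Y'}+\Delta'))$ is invertible and generated by its sections over $U$. Let $\chi:Y'\to W$ be the Stein factorization of the resulting morphism to a projective scheme over $U$, and $h:W\to U\to Q$ the structure map. Then $W$ is normal, $\chi_*\mathcal O_{Y'}=\mathcal O_W$, and $m(K_{Y'}+\Delta')=\chi^*M+\operatorname{div}\psi$ for an $h$-ample Cartier divisor $M$ and a rational function $\psi$. The numbers $h^0(W,iM)=h^0(Y',im(K_{Y'}+\Delta'))$ grow like $i^{\dim Y'}$, so $\dim W=\dim Y'$ and $\chi$ is birational. Put $g=\chi\circ\phi$ and $q=\chi\circ q'$. Since $W$ is normal, $\chi$ is an isomorphism over the generic point of each prime divisor, which gives (a). Pushing forward gives $mL=M+\operatorname{div}\psi$, which is (b), and then $\chi^*L=K_{Y'}+\Delta'$. This gives (c), as a $q'$-exceptional divisor is $q$-exceptional.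

\emph{General $k$.} The data $(Y,\Delta,f)$ are obtained by extension of scalars from data $(Y_0,\Delta_0,f_0:Y_0\to Q_0)$ over an algebraically closed subfield $k_0\subset k$ of finite transcendence degree over $\mathbb Q$; embed $k_0$ in $\mathbb C$. Apply the first case over $\mathbb C$ and choose $m_0$ such that $m_0(K+\Delta)$ and $m_0L$ are Cartier and $m_0F$ is integral there. The formation of $\mathcal R_0=\bigoplus_if_{0*}\mathcal O(im_0(K_{Y_0}+\Delta_0))$ commutes with extension of the base field. By \eqref{eq:F} and (F3), $\mathcal R_0\otimes\mathbb C=\bigoplus_ih_*\mathcal O(im_0L)$. This algebra is finitely generated, its relative $\operatorname{Proj}$ is $W$, and $g$ is the rational map defined by its sections. The subalgebra of $\mathcal R_0$ generated by the pieces of degree $\le i_0$ becomes everything over $\mathbb C$ for $i_0\gg0$, so it is everything by faithful flatness. Let $W_0=\operatorname{Proj}_{Q_0}\mathcal R_0$ with the natural rational map $g_0$, and choose a common resolution over $k_0$. Prime divisors stay prime under an extension of algebraically closed fields. So normality of $W_0$, birationality of $g_0$, property (a) (every $p$-exceptional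 prime divisor is $q$-exceptional), invertibility and relative ampleness of the reflexive sheaf $\mathcal O(m_0L)$, and the conditions on the coefficients of $F$ hold over $k_0$ if and only if they hold after an extension of the field. They hold over $\mathbb C$, hence over $k_0$, hence over $k$.
\end{proof}

By (F2), $(W,\Delta_W)$ is klt. Near the generic point of a prime divisor of $W$ the map $g$ is an isomorphism and $f=h\circ g$, so $g_*f^*S=h^*S$. Thus $\Delta_W=\Theta_W+\delta h^*S$ with $\Theta_W=g_*\Theta\ge0$, and
\[
K_W+\Theta_W=L-\delta h^*S .
\]
Removing the effective $\mathbb Q$-Cartier divisor $\delta h^*S$ does not lower discrepancies, so $(W,\Theta_W)$ is klt. Let $B_W=g_*B$, a reduced divisor. The coefficients of $\Theta_W$ along the components of $B_W$ are $>1-1/\nu$.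

\subsection{Ampleness}

\begin{proposition}\label{prop:ample}
The divisor $L$ is ample on $W$.
\end{proposition}

By the cone theorem, only a rational curve can prevent $L-\delta h^*S$ from being nef. Curves in the fibers of $h$ are harmless because $L$ is $h$-ample, but $W$ may contain rational curves that move in $Q$. On the pull-back of the cover $\gamma$ all rational curves lie in fibers.

\begin{proof}
The morphism $W\times_Q\tilde Q\to W$ is finite, flat and surjective of degree $\nu$. Let $W'$ be the normalization of an irreducible component that dominates $W$, with maps $\mu:W'\to W$, finite and surjective of degree $\le\nu$, and $h':W'\to\tilde Q$, so that $h\mu=\gamma h'$. Over the open set $h^{-1}(Q^\circ)$ the fiber product is finite \'etale over a normal variety, hence normal, and $W'$ is one of its connected components. So $\mu$ is \'etale over $h^{-1}(Q^\circ)$.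

Let $D\subset W$ be a prime divisor that is not a component of $B_W$. Its strict transform on $Y$ is a prime divisor not contained in $B$, so its generic point lies in $X$, and $f$ maps it into $Q^\circ$. Since $h\circ g=f$ at this point, $\mu$ is \'etale over the generic point of $D$.

Define $\Theta'$ by $K_{W'}+\Theta'=\mu^*(K_W+\Theta_W)$. Let $D'\subset W'$ be a prime divisor with image $D$ and ramification index $r\le\nu$, and let $\theta$ be the coefficient of $\Theta_W$ along $D$. By the Riemann--Hurwitz formula $K_{W'}-\mu^*K_W$ has coefficient $r-1$ along $D'$, so the coefficient of $\Theta'$ is $r\theta-(r-1)=1-r(1-\theta)$. If $D\not\subset B_W$, then $r=1$ and this is $\theta\ge0$. If $D\subset B_W$, then $1-\theta<1/\nu$ and this is positive. So $\Theta'\ge0$, and $(W',\Theta')$ is klt by (F7).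

Put $L'=\mu^*L$ and $S'=\mu^*h^*S=h'^*\gamma^*S$, so that $K_{W'}+\Theta'=L'-\delta S'$. By (F9) there is $b>0$ such that $L+bh^*S$, and hence $L'+bS'$, is ample. Let $C\subset W'$ be a rational curve. Then $h'(C)$ is a point by Lemma~\ref{lem:cover}, so $S'\cdot C=0$ and
\[
(K_{W'}+\Theta')\cdot C=L'\cdot C=(L'+bS')\cdot C>0 .
\]
By (F5), $L'-\delta S'$ is nef. Therefore
\[
(b+\delta)L'=\delta(L'+bS')+b(L'-\delta S')
\]
is ample plus nef, hence ample, and $L$ is ample by (F9).
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:extend}]
Choose $m_0>0$ such that $m_0\Delta$ and $m_0F$ are integral, $m_0L$ is Cartier, and $m_0(B-\Delta)=\operatorname{div}\psi$ for a rational function $\psi$. For $m=im_0$, multiplication by $\psi^i$, \eqref{eq:F} and (F3) give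
\[
H^0(Y,m(K_Y+B))\cong H^0(Y,m(K_Y+\Delta))=H^0(V,q^*mL+mF)=H^0(W,mL),
\]
compatibly with products. Since $L$ is ample, the subring $R'\subset R(X)$ of degrees divisible by $m_0$ is finitely generated, $X_{lc}=\operatorname{Proj}R'=W$, and the log canonical map is $g$.

The ring $R(X)$ itself is finitely generated. View it as a graded subring of $k(Y)[\zeta]$. The fraction field of $R'$ contains $k(W)=k(Y)$ and a positive power of $\zeta$, so $k(Y)(\zeta)$ is finite over it. As $R(X)$ is integral over $R'$, it is contained in the integral closure of $R'$ in $k(Y)(\zeta)$, which is a finite $R'$-module.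

Now use the remaining hypothesis: $g$ is an open embedding on $X$. The morphisms $h\circ g|_X$ and $\varphi$ agree on a dense open subset of $X$, hence on $X$. So $h:X_{lc}\to Q$ extends $\varphi$.
\end{proof}

The proof describes the pair formed by $X_{lc}$ and its boundary.

\begin{proposition}\label{prop:pair}
In the situation above, $W=X_{lc}$ is normal and projective, $B_W$ is the sum of all prime divisors of $W$ contained in $W\setminus X$, the divisor $K_W+B_W$ is $\mathbb Q$-Cartier and ample, $(W,B_W)$ is log canonical, and
\begin{equation}\label{eq:FB}
p^*(K_Y+B)=q^*(K_W+B_W)+F\quad\text{with $F\ge0$ and $F$ $q$-exceptional.}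
\end{equation}
\end{proposition}

\begin{proof}
Apply $g_*$ to $K_Y+B=K_Y+\Delta+\frac1{m_0}\operatorname{div}\psi$ to get $K_W+B_W=L+\frac1{m_0}\operatorname{div}\psi$, which is $\mathbb Q$-Cartier and ample. Adding $\frac1{m_0}\operatorname{div}\psi$ to both sides of \eqref{eq:F} gives \eqref{eq:FB}, and $(W,B_W)$ is log canonical by (F1) and (F2). Since $g|_X$ is an open embedding, a prime divisor of $W$ meets $X$ if and only if its strict transform on $Y$ does, that is, if and only if the strict transform is not a component of $B$.
\end{proof}

By facts (i) and (iii), Theorem~\ref{thm:extend} applies to $\lambda$ on $X=X(3,n)$, with all curves equal to $\mathbb P^1\setminus\{0,1,\infty\}$. It yields a morphism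
\begin{equation}\label{eq:h}
h:\overline X_{lc}(3,n)\to\Pi,\qquad h|_X=\lambda .
\end{equation}

\section{Limits of orbits and cross-ratios}\label{sec:limits}

From now on $X=X(3,n)$. Let $\Gamma\subset\overline X\times\Pi$ be the closure of the graph of $\lambda$, with projections $\mathrm{pr}_1$ and $\mathrm{pr}_2$; it contains $X=\mathrm{pr}_1^{-1}(X)$ as a dense open subset. The goal of this section is that $\mathrm{pr}_2$ is finite. We show that a large orbit is determined by discrete data and cross-ratios, that a limit cycle is a sum of closures of large orbits, and that the cross-ratios of these orbits are the limits of the $\lambda_\alpha$.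

\subsection{Large orbits}
The \emph{matroid} of $y\in G(3,n)$ is the set $M$ of all $I$ with $p_I(y)\ne0$. Call $\alpha=(a;b,c,d,e)$ \emph{visible in $M$} if the six sets $abc$, $ade$, $abd$, $ace$, $abe$, $acd$ belong to $M$. Then $\lambda_\alpha$ is regular at $y$ and constant on $Hy$.

\begin{lemma}\label{lem:orbit}
Let $y\in G(3,n)$ have matroid $M$ and $\dim Hy=n-1$. The orbit $Hy$ is determined by $M$ and the values $\lambda_\alpha(y)$ for the $\alpha$ visible in $M$.
\end{lemma}

\begin{proof}
Let $v_1,\dots,v_n$ be the columns of $y$. Suppose that $\{1,\dots,n\}=J_1\sqcup J_2$ with both parts nonempty and with spans $V_1,V_2$ of dimensions adding up to $3$. Then $k^3=V_1\oplus V_2$, and scaling the columns in $J_1$ is the same as applying an element of $\operatorname{GL}_3$. So a one-dimensional subgroup of $H$ fixes $y$, contrary to $\dim Hy=n-1$. Hence there is no such splitting. In particular all $v_i$ are nonzero; put $P_i=[v_i]\in\mathbb P^2$. The orbit $Hy$ is the same datum as $(P_1,\dots,P_n)$ up to $\operatorname{PGL}_3$.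

\emph{Four of the $P_i$ are in general position.} Suppose not, and let $P_a,P_b,P_c$ span the plane. Then every $P_j$ lies on a side of the triangle $P_aP_bP_c$. Suppose that two different sides contain points other than the vertices, say $P_d\in P_aP_b$ and $P_e\in P_aP_c$. The line $P_bP_c$ contains neither $P_d$ nor $P_e$; the line $P_bP_d=P_aP_b$ does not contain $P_e$; and the line $P_cP_e=P_aP_c$ does not contain $P_d$. So $P_b,P_c,P_d,P_e$ are in general position, a contradiction. Hence all points other than the vertices lie on one side, say $P_aP_b$. Then $J_1=\{j:P_j=P_c\}$ and its complement form a splitting with dimensions $1+2$, again a contradiction.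

After relabeling, $P_1,\dots,P_4$ are in general position; the choice depends only on $M$. Normalize them to the standard frame, with $v_1,\dots,v_4=e_1,e_2,e_3,(1,1,1)$. Let $j>4$. The lines $P_1P_2$, $P_1P_3$, $P_2P_3$ have no common point, so $P_j\notin P_iP_{i'}$ for some $\{i,i'\}\subset\{1,2,3\}$, which can be read off from $M$. Then $P_j$ is the intersection of the distinct lines $P_iP_j$ and $P_{i'}P_j$, and by symmetry it suffices to determine $P_iP_j$. Let $\{i,b,c,d\}=\{1,2,3,4\}$. If $P_iP_j$ is one of the lines $P_iP_b$, $P_iP_c$, $P_iP_d$, then $M$ says which. Otherwise $\alpha=(i;b,c,d,j)$ is visible in $M$, and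
\[
\lambda_\alpha(y)=\frac{p_{ibc}}{p_{ibd}}\cdot\frac{\det(v_i,v_d,v_j)}{\det(v_i,v_c,v_j)} .
\]
The first factor is a known nonzero constant. The second is the ratio of two independent linear forms in the class of $v_j$ in the plane $k^3/\langle v_i\rangle$, so it determines the line $P_iP_j$.
\end{proof}

\subsection{Chow forms}
Let $\operatorname{Gr}$ be the Grassmannian of linear subspaces $\Lambda\subset\mathbb P^N$ of codimension $n$. An effective cycle $\Sigma$ of dimension $n-1$ and degree $\tau$ in $\mathbb P^N$ has a \emph{Chow form} $\Phi_\Sigma\in H^0(\operatorname{Gr},\mathcal O(\tau))$, nonzero and defined up to a scalar, that vanishes exactly at the $\Lambda$ meeting $\operatorname{Supp}\Sigma$. The map $\Sigma\mapsto[\Phi_\Sigma]$ is injective, and its image is the Chow variety, a closed subset of the projective space of $H^0(\operatorname{Gr},\mathcal O(\tau))$.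

A closed set $\Sigma\subset\mathbb P^N$ of dimension $\le n-1$ is determined by the set of $\Lambda$ that meet it:
\begin{equation}\label{eq:recover}
y\in\Sigma\iff\text{every $\Lambda\ni y$ meets $\Sigma$.}
\end{equation}
Indeed, if $y\notin\Sigma$, the projection of $\Sigma$ from $y$ is a closed subset of dimension $\le n-1$ in $\mathbb P^{N-1}$, and a general subspace of codimension $n$ misses it.

Let $\mathbb T\subset\mathbb P^N$ be the torus where all coordinates are nonzero. For $\xi\in\mathbb G_m^n$ put $\xi_I=\prod_{i\in I}\xi_i$. The group $H$ acts through the homomorphism $H\to\mathbb T$, $\xi\mapsto(\xi_I)$, which is a closed embedding because $\xi_i/\xi_j=\xi_{iab}/\xi_{jab}$ is the restriction of a character of $\mathbb T$. A point $x\in G^\circ$ is an element of $\mathbb T$, the orbit $Hx$ is a coset, and $\overline{Hx}=x\cdot\overline H$ is a translate of the closure $\overline H\subset\mathbb P^N$. Let $\tau=\deg\overline H$. The Chow form of $\overline{Hx}$ is the translate of $\Phi_{\overline H}$ by $x$, so $x\mapsto[\Phi_{\overline{Hx}}]$ is a morphism from $X$ to the Chow variety, injective since $\overline{Hx}\cap\mathbb T=Hx$. The closure of its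 image is the Chow quotient, and its lift to the normalization is the open embedding $X\subset\overline X$, by (F10). For $z\in\overline X$ let $\Sigma_z$ be the corresponding cycle. It has degree $\tau$, and only finitely many $z$ have the same $\Sigma_z$.

\subsection{One-parameter limits}\label{sub:arc}
Fix $(z,\ell)\in\Gamma$. By (F11) there is a morphism $T\to\Gamma$ from a smooth pointed curve with $0\mapsto(z,\ell)$ and $T^*=T\setminus0\to X$. Composing with $\sigma$ gives a lift $x:T^*\to G^\circ$ whose minors are invertible functions on $T^*$. After shrinking $T$, let $t$ be a uniformizer at $0$ with no other zero; we write $x(t)$ and use $t$ also for a point of $T$. Expand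
\begin{equation}\label{eq:uw}
p_I(x(t))=u_It^{w_I}(1+\cdots),\qquad u_I\in k^*,\ w_I\in\mathbb Z,
\end{equation}
where the dots stand for a regular function vanishing at $0$. Let $\mathcal U=\{(\xi x(t),t):\xi\in H,\ t\in T^*\}$ and let $\mathcal Z$ be its closure in $G(3,n)\times T$. Translation by $x(t)$ is an automorphism of $\mathbb P^N\times T^*$ that preserves $\mathbb T\times T^*$ and carries $H\times T^*$ to $\mathcal U$. Hence $\mathcal U\cong H\times T^*$ is irreducible of dimension $n$, closed in $\mathbb T\times T^*$ and so open in $\mathcal Z$, and the fiber of $\mathcal Z$ over $t\ne0$ is $\overline{Hx(t)}$. The fiber $\mathcal Z_0$ over $0$ is $H$-invariant, nonempty by properness, and cut out by the one equation $t=0$, so it has pure dimension $n-1$.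

\begin{lemma}\label{lem:supp}
$\operatorname{Supp}\Sigma_z=\mathcal Z_0$.
\end{lemma}

\begin{proof}
The morphism from $T$ to the Chow variety lifts, after shrinking $T$, to a regular family of nonzero forms $\Phi_t$; here $\Phi_0$ is the Chow form of $\Sigma_z$ and $\Phi_t$ that of $\overline{Hx(t)}$ for $t\ne0$. Consider two closed subsets of $\operatorname{Gr}\times T$. The first is $J_1=\{(\Lambda,t):\Phi_t(\Lambda)=0\}$. Its components have dimension $\dim\operatorname{Gr}$, and none lies over $0$ because $\Phi_0\ne0$; so $J_1$ is the closure of its part over $T^*$. The second is $J_2=\{(\Lambda,t):\Lambda\cap\mathcal Z_t\ne\emptyset\}$. It is the image of $\{(y,t,\Lambda):(y,t)\in\mathcal Z,\ y\in\Lambda\}$, a Grassmannian bundle over the irreducible variety $\mathcal Z$, under a proper map. So $J_2$ is closed and irreducible, and it is also the closure of its part over $T^*$. Over $T^*$ the two sets agree, hence $J_1=J_2$. Over $0$ this says that $\Lambda$ meets $\operatorname{Supp}\Sigma_z$ if and only if it meets $\mathcal Z_0$, and \eqref{eq:recover} finishes the proof.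
\end{proof}

\begin{example}\label{ex:two}
Let $n=5$ and $(a_5,b_5)=(t,\kappa t)$ in \eqref{eq:normal}, with $\kappa\ne0,1$. As $t\to0$ the matrix tends to the point $y_1$ with $P_5=P_3$, which does not see $\kappa$. Apply $\operatorname{diag}(t^{-1},t^{-1},1)\in\operatorname{GL}_3$ and multiply columns $1,2,4$ by $t$: the columns become $e_1,e_2,e_3,(1,1,t),(1,\kappa,1)$, and the limit $y_2$ has $p_{124}$ as its only vanishing minor. In both limits all columns are nonzero and four points form a frame, so the stabilizer in $H$ is trivial, and $\overline{Hy_1}$, $\overline{Hy_2}$ are components of $\mathcal Z_0$. For $\alpha=(3;1,2,4,5)$ the minors in \eqref{eq:lambda} are $p_{312}=1$, $p_{345}=b_5-a_5$, $p_{314}=1$, $p_{325}=-a_5$, so $\lambda_\alpha=1-\kappa$ along the family. This $\alpha$ is visible in the matroid of $y_2$, not in that of $y_1$. The second component remembers the direction $\kappa$, that is, the point of the curve $E_3$ of Section~\ref{sub:five}.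
\end{example}

For a set $M$ of $3$-element subsets let $u^M\in\mathbb P^N$ be the point with coordinates $u_I$ for $I\in M$ and $0$ otherwise. For $m\in\mathbb Q^n$ put $m_I=\sum_{i\in I}m_i$.

\begin{lemma}\label{lem:limit}
Let $y\in\mathcal Z_0$ have matroid $M$.
\begin{itemize}
\item[(a)] $y\in H\cdot u^M$.
\item[(b)] $\lambda_\alpha(y)=\ell_\alpha$ for every $\alpha$ visible in $M$.
\item[(c)] Each irreducible component of $\Sigma_z$ is the closure of an $H$-orbit of dimension $n-1$.
\end{itemize}
\end{lemma}

\begin{proof}
By (F11) there is a smooth pointed curve with uniformizer $s$ that maps to $\mathcal Z$, with $s=0$ going to $(y,0)$ and the other points to $\mathcal U\cong H\times T^*$. It has the form $(\xi(s)x(t(s)),t(s))$. The function $t(s)$ vanishes at $s=0$ to some order $r\ge1$, and after multiplying $s$ by an $r$-th root of the leading coefficient we have $t=s^r(1+\cdots)$. Normalize $\xi_n=1$ and write $\xi_i=\eta_is^{m_i}(1+\cdots)$ with $\eta_i\in k^*$, $m_i\in\mathbb Z$. By \eqref{eq:uw} the Pl\"ucker coordinates along the curve are $\eta_Iu_Is^{m_I+rw_I}(1+\cdots)$. Dividing by the lowest power of $s$, we see that $M$ is the set of $I$ at which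 $m_I+rw_I$ is minimal and that $p_I(y)=\eta_Iu_I$ for $I\in M$. So $y=\eta\cdot u^M$, which is (a).

(b) We have $\lambda_\alpha(\xi(s)x(t(s)))=\lambda_\alpha(x(t(s)))$. As $s\to0$ the left side tends to $\lambda_\alpha(y)$, since $\lambda_\alpha$ is regular at $y$, and the right side tends to $\ell_\alpha$, since $T\to\Gamma$ sends $0$ to $(z,\ell)$.

(c) By (a) and Lemma~\ref{lem:supp}, $\operatorname{Supp}\Sigma_z$ is covered by finitely many $H$-orbits, one for each possible $M$. A component has dimension $n-1$ and lies in the closure of one of these orbits, which is irreducible of dimension at most $n-1$; so the two are equal.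
\end{proof}

\begin{proposition}\label{prop:finite}
The morphism $\mathrm{pr}_2:\Gamma\to\Pi$ is finite.
\end{proposition}

\begin{proof}
It is proper, so by (F10) it suffices to show that the fibers are finite. Fix $\ell$ and let $(z,\ell)\in\Gamma$. By Lemma~\ref{lem:limit}(c), $\Sigma_z=\sum c_i\overline{Hy_i}$ with $\dim Hy_i=n-1$. By Lemmas~\ref{lem:limit}(b) and~\ref{lem:orbit}, the orbit $Hy_i$ is determined by $\ell$ and the matroid of $y_i$. So, for the given $\ell$, all these orbits belong to a finite list. The multiplicities satisfy $c_i\le\deg\Sigma_z=\tau$. Hence there are finitely many possible cycles $\Sigma_z$, and finitely many $z$.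
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $W=\overline X_{lc}(3,n)$, which is normal and projective by Proposition~\ref{prop:pair}, with $h:W\to\Pi$ as in \eqref{eq:h}. Let $\mathcal G\subset W\times\Gamma$ be the closure of the diagonally embedded $X$. On $X$ we have $h=\lambda=\mathrm{pr}_2$, so every point $(w,(z,\ell))$ of $\mathcal G$ satisfies $h(w)=\ell$. The fiber of $\mathcal G\to W$ over $w$ is therefore contained in $\mathrm{pr}_2^{-1}(h(w))$, which is finite by Proposition~\ref{prop:finite}. The proper birational morphism $\mathcal G\to W$ is thus finite, and it is an isomorphism by (F10). The composite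
\[
\rho:\overline X_{lc}(3,n)\cong\mathcal G\to\Gamma\xrightarrow{\ \mathrm{pr}_1\ }\overline X(3,n)
\]
is the identity on $X$. For a GIT quotient $Z$, the composite of $\rho$ with the known morphism $\overline X(3,n)\to Z$ is a morphism $\overline X_{lc}(3,n)\to Z$ that is the identity on $X$. \qed

\section{The Chow quotient through cross-ratios}\label{sec:chow}

For Theorem~\ref{thm:chow} we need the converse of Proposition~\ref{prop:finite}: the cycle $\Sigma_z$ determines $\ell$ up to finitely many choices. The point is that a limit $\ell_\alpha\notin\{0,1,\infty\}$ is always visible on some component of $\Sigma_z$, as in Example~\ref{ex:two}. Keep the notation of Section~\ref{sub:arc}. For $m\in\mathbb Q^n$ let $M(m)$ be the set of $I$ at which $m_I+w_I$ is minimal, and let $e_I=\sum_{i\in I}e_i\in\mathbb Q^n$. In convex terms, the polytopes $\operatorname{conv}\{e_I:I\in M(m)\}$ are the cells of the regular subdivision that the heights $w_I$ induce on the hypersimplex $\operatorname{conv}\{e_I\}$. The six sets attached to $\alpha$ are the vertices of an octahedral face, and the next lemma says that this face lies in a maximal cell if $w$ is affine on it.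

\begin{lemma}\label{lem:cell}
Let $\alpha=(a;b,c,d,e)$ and suppose that
\[
w_{abc}+w_{ade}=w_{abd}+w_{ace}=w_{abe}+w_{acd}.
\]
Then there is $m\in\mathbb Q^n$ such that $\alpha$ is visible in $M(m)$ and the $e_I$ with $I\in M(m)$ span $\mathbb Q^n$.
\end{lemma}

\begin{proof}
Let $\omega$ be the common value. Solve $m_i+m_j=-w_{aij}$ for the three pairs in $\{b,c,d\}$, and put $m_e=-w_{abe}-m_b$. Then
\begin{align*}
m_c+m_e&=(m_c-m_b)-w_{abe}=w_{abd}-w_{acd}-w_{abe}=w_{abd}-\omega=-w_{ace},\\
m_d+m_e&=(m_d-m_b)-w_{abe}=w_{abc}-w_{acd}-w_{abe}=w_{abc}-\omega=-w_{ade},
\end{align*}
so $m_i+m_j+w_{aij}=0$ for all six pairs in $\{b,c,d,e\}$. Put $m_a=-\beta$ and $m_j=\beta$ for $j\notin\{a,b,c,d,e\}$. Then $m_I+w_I=-\beta$ for the six sets, while for any other $I$ the coefficient of $\beta$ in $m_I+w_I$ is $\ge0$. For $\beta\gg0$, $M(m)$ consists of the six sets.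

Suppose that the $e_I$ with $I\in M(m)$ do not span $\mathbb Q^n$. Choose $m'\ne0$ with $m'_I=0$ for all $I\in M(m)$. All the $e_I$ together span $\mathbb Q^n$, because $e_i-e_j$ is a difference of two of them; so after a change of sign $m'_I<0$ for some $I$. Let $c_0=\min_I(m_I+w_I)$ and let $\beta'>0$ be the minimum of $(m_I+w_I-c_0)/(-m'_I)$ over the $I$ with $m'_I<0$. Then $m_I+\beta'm'_I+w_I\ge c_0$ for all $I$, with equality on $M(m)$ and for at least one more $I$. So $M(m+\beta'm')$ strictly contains $M(m)$, and the process stops after finitely many steps.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:chow}]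
We show that $\mathrm{pr}_1:\Gamma\to\overline X$ has finite fibers. Let $(z,\ell)\in\Gamma$ and fix $\alpha=(a;b,c,d,e)$. The three terms of the Pl\"ucker relation vanish at $t=0$ to the orders
\[
\omega_1=w_{abc}+w_{ade},\qquad\omega_2=w_{abd}+w_{ace},\qquad\omega_3=w_{abe}+w_{acd},
\]
so the minimum of these numbers is attained at least twice. If it is attained exactly twice, \eqref{eq:lambda} shows that $\ell_\alpha=0,\infty,1$ according as $\omega_1,\omega_2,\omega_3$ is the largest.

Suppose that $\omega_1=\omega_2=\omega_3$, take $m$ as in Lemma~\ref{lem:cell}, and put $M=M(m)$. Choose $r\ge1$ with $rm\in\mathbb Z^n$, pass to the curve $s^r=t$, and let $\xi_i=s^{rm_i}$. The coordinates of $\xi(s)x(t)$ are $u_Is^{r(m_I+w_I)}(1+\cdots)$, so the limit is $u^M$, and $u^M\in\mathcal Z_0$. The stabilizer of $u^M$ in $\mathbb G_m^n$ is defined by $\xi_I=\xi_J$ for $I,J\in M$. The $e_I$, $I\in M$, span $\mathbb Q^n$ and lie in the affine hyperplane where the coordinates add up to $3$, so their differences span a space of dimension $n-1$. Thus the stabilizer has dimension $1$ and $\dim Hu^M=n-1$. By Lemma~\ref{lem:supp}, $\overline{Hu^M}$ is a component of $\Sigma_z$, and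 by Lemma~\ref{lem:limit}(b) $\ell_\alpha$ is the value of $\lambda_\alpha$ on the dense orbit of this component.

In all cases $\ell_\alpha$ lies in a finite set that depends only on $\Sigma_z$ and $\alpha$. So $\mathrm{pr}_1$ is proper and birational with finite fibers, and it is an isomorphism by (F10), as $\overline X$ is normal. By Proposition~\ref{prop:finite}, $\mathrm{pr}_2\circ\mathrm{pr}_1^{-1}$ is a finite morphism $\overline X\to\Pi$ that extends $\lambda$. All points of $G^\circ$ have the same matroid and orbits of dimension $n-1$, so $\lambda$ is injective on $X$ by Lemma~\ref{lem:orbit}, hence birational onto the closure of its image by (F10). A finite birational morphism from a normal variety is the normalization.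
\end{proof}

\begin{example}
For $n=5$ the morphism $\rho$ is an isomorphism. In Section~\ref{sub:five}, a curve contracted by $\lambda:Y\to\Pi$ has degree $0$ on the five classes $l-E_a$ and $2l-\sum E_i$, whose sum $6l-2\sum E_i\sim-2K_Y$ is ample. So $\lambda$ is finite on $Y$ and $Y$ is the normalization of the closure of $\lambda(X)$, which is $\overline X(3,5)$ by Theorem~\ref{thm:chow}.
\end{example}

\section{Where the two compactifications agree}\label{sec:iso}

\begin{proof}[Proof of Theorem~\ref{thm:iso}]
Let $W=\overline X_{lc}(3,n)$. The idea is to describe $W$ as a relative $\operatorname{Proj}$ over $\overline X$, which can be computed locally on $\overline X$. Apply Lemma~\ref{lem:Y} to the morphism $X\to\Pi\times\overline X$ given by $\lambda$ and the inclusion. This gives an snc compactification $(Y,B)$ to which Section~\ref{sec:extend} applies, together with a morphism $\pi:Y\to\overline X$ that is the identity on $X$ and satisfies $\pi^{-1}(X)=X$. On a common resolution of $Y$ and $W$ we have $\pi p=\rho q$, as both sides agree on a dense open set. By \eqref{eq:FB} and (F3), for all multiples $m$ of a suitable $m_0$,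
\[
\pi_*\mathcal O_Y(m(K_Y+B))=\rho_*q_*\mathcal O_V\bigl(q^*m(K_W+B_W)+mF\bigr)=\rho_*\mathcal O_W(m(K_W+B_W)),
\]
compatibly with products. The divisor $K_W+B_W$ is ample, hence $\rho$-ample, so
\begin{equation}\label{eq:proj}
W=\operatorname{Proj}_{\overline X}\bigoplus_{m_0|m}\pi_*\mathcal O_Y(m(K_Y+B)).
\end{equation}

Suppose that $K_{\overline X}+\overline B$ is $\mathbb Q$-Cartier on $U$ and $(U,\overline B|_U)$ is log canonical. Every $\pi$-exceptional prime divisor $E$ lies over $\overline X\setminus X$, so it is a component of $B$; the other components of $B$ are the strict transforms of the components of $\overline B$. Over $U$ we therefore have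
\[
K_Y+B=\pi^*(K_{\overline X}+\overline B)+\sum_{E\text{ exceptional}}\bigl(a(E;U,\overline B|_U)+1\bigr)E,
\]
and the sum is effective. Replace $m_0$ by a multiple such that $m_0(K_{\overline X}+\overline B)$ is Cartier on $U$; this does not change \eqref{eq:proj}. By (F3) the algebra in \eqref{eq:proj} restricts on $U$ to $\bigoplus_i\mathcal N^{\otimes i}$ for the invertible sheaf $\mathcal N=\mathcal O_U(m_0(K_{\overline X}+\overline B))$, and its $\operatorname{Proj}$ is $U$. So $\rho^{-1}(U)\to U$ is an isomorphism.

Conversely, suppose that $\rho$ is an isomorphism over $U$. By Proposition~\ref{prop:pair}, $B_W$ is the sum of all boundary prime divisors of $W$, and $\rho^{-1}(X)=X$, so $\rho$ identifies $B_W$ with $\overline B$ over $U$. Since $K_W+B_W$ is $\mathbb Q$-Cartier and $(W,B_W)$ is log canonical, the same holds for $(U,\overline B|_U)$.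
\end{proof}

\begin{thebibliography}{BCHM}

\bibitem[BCHM]{BCHM}
Birkar, Cascini, Hacon, McKernan, \emph{Existence of minimal models for varieties of log general type}.

\bibitem[KT]{KT}
Sean Keel, Jenia Tevelev, \emph{Chow Quotients of Grassmannians II}, arXiv:math/0401159 (2004).

\bibitem[KM]{KM}
Koll\'ar, Mori, \emph{Birational Geometry of Algebraic Varieties}.

\end{thebibliography}
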